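\title{Toric Fano manifolds of large Picard number and their del Pezzo factors}

\begin{abstract}
Let $X$ be a toric Fano manifold of dimension $d$ and Picard number $2d-k$, and let $S_3$ be the blow-up of $\mathbb{P}^2$ in its three torus-invariant points. We prove that $X\cong (S_3)^{m_0}\times Y$, where $Y$ has no factor $S_3$ and $\dim Y\le 3k$, with equality if and only if $Y$ is the $k$-th power of one explicit threefold. In particular $X$ has a factor $S_3$ whenever $d>3k$. The resulting bound on $m_0$ is sharp, and for fixed $k$ the number of such manifolds is the same in dimensions $d$ and $d+2$ once $d\ge 3k-1$. The proof is a counting argument on smooth Fano polytopes and uses no classification results.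
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{toric Fano manifold} of dimension $d$, or toric Fano $d$-fold, is a smooth projective toric variety whose anticanonical divisor is ample. These varieties are described by polytopes. Let $N\cong\mathbb{Z}^d$ be a lattice and $N_{\mathbb{R}}=N\otimes\mathbb{R}$. A \emph{smooth Fano polytope} is a full-dimensional lattice polytope $P\subset N_{\mathbb{R}}$ that contains the origin in its interior and such that the vertex set of each facet is a basis of $N$. The cones over the faces of $P$ form the fan of a toric Fano $d$-fold $X_P$. Every toric Fano $d$-fold arises in this way, and $X_P\cong X_{P'}$ if and only if $P$ and $P'$ are lattice equivalent, that is, identified by an isomorphism of lattices. If $V$ is the vertex set of $P$, the Picard number of $X_P$ is $\rho=|V|-d$. A point counts as the toric Fano manifold of dimension $0$, with $N=0$ and $V=\emptyset$.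

How many vertices can $P$ have, and what does $P$ look like when it has many? The fan of $\mathbb{P}^2$ has the rays $e_1,e_2,-e_1-e_2$, and blowing up a torus-invariant point adds the sum of two of them. Blowing up all three points gives the del Pezzo surface $S_3$, whose polytope is, after the substitution $e_2\mapsto -e_2$, the hexagon with vertices $\pm e_1,\pm e_2,\pm(e_1-e_2)$. Blowing up two points gives $S_2$, whose polytope is the pentagon obtained from the hexagon by deleting one vertex. The hexagon has three vertices per dimension, and we measure every $X=X_P$ against this ratio by its \emph{deficiency}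
\[
k=2d-\rho_X=3d-|V| .
\]
Dimensions and numbers of vertices add up in products (Lemma~\ref{lem:split}), so the deficiency is additive. It equals $0$ for $S_3$, it equals $1$ for $S_2$ and for $\mathbb{P}^1$, and it equals $2d-1$ for $\mathbb{P}^d$.

Casagrande proved that $\rho_X\le 2d$, so that $k\ge0$. Equality holds only for $X\cong(S_3)^{d/2}$ with $d$ even. \O bro treated $k=1$: then $X\cong(S_3)^{(d-2)/2}\times S_2$ for even $d$, and $X\cong (S_3)^{(d-3)/2}\times Y$ for odd $d\ge3$, where $Y$ is one of two toric Fano threefolds of Picard number $5$. Assarf, Joswig and Paffenholz classified the case $k=2$. For $k\le1$, then, all but a bounded number of dimensions are taken up by factors $S_3$. The following conjecture from the paper of Assarf and Nill~\cite{AN} predicts this for every $k$, with an explicit bound.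

\begin{quote}
\textbf{Conjecture.} \emph{Let $X$ be a toric Fano $d$-fold with $\rho_X=2d-k$. If $d>3k$, then $X\cong(S_3)^m\times Y$, where $m$ is a positive integer and $Y$ is a toric Fano manifold of dimension at most $3k$.}
\end{quote}

To see why $3k$ is the bound to expect, say that $X$ \emph{has an $S_3$-factor} if $X\cong S_3\times X'$ for a toric Fano manifold $X'$, and ask how many dimensions one unit of deficiency can buy without such a factor. With $\mathbb{P}^1$ it buys one dimension and with $S_2$ it buys two. To buy three, start from $S_3\times\mathbb{P}^1$, whose polytope has the vertices of the hexagon together with $e_3$ and $-e_3$, and move $-e_3$ by a vertex of the hexagon. Let $T$ be the toric threefold with polytope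
\begin{equation}\label{eq:T}
\operatorname{conv}\{\pm e_1,\ \pm e_2,\ \pm(e_1-e_2),\ e_3,\ e_1-e_3\}.
\end{equation}
This polytope is smooth Fano (Example~\ref{ex:T}) and has eight vertices, so $\rho_T=5$ and $T$ has deficiency $1$. The hexagon is still present, but it no longer splits off, because the two remaining vertices add up to $e_1\neq0$. Thus $T^k$ has dimension $3k$, deficiency $k$ and no $S_3$-factor (Lemma~\ref{lem:nofactor}). We prove that nothing does better than $T^k$, and that nothing else does as well. Here $T^0$ is a point.

\begin{theorem}\label{thm:main}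
Let $X$ be a toric Fano $d$-fold and $k=2d-\rho_X$. Then $X\cong(S_3)^{m_0}\times Y$, where $Y$ is a toric Fano manifold without $S_3$-factor (possibly a point), and
\[
\dim Y\le 3k,\qquad\text{with equality if and only if } Y\cong T^k .
\]
Hence $m_0\ge(d-3k)/2$. In particular, if $d>3k$, then $m_0\ge1$, and the conjecture holds.
\end{theorem}

The proof uses none of the results quoted above. It contains the first two of them: $3k\ge\dim Y\ge0$ gives $k\ge0$, and $k=0$ forces $Y$ to be a point. The integer $m_0$ and the isomorphism class of $Y$ are determined by $X$ (Lemma~\ref{lem:unique}), so the next statement is meaningful.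

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] The bound $m_0\ge\lceil(d-3k)/2\rceil$ is attained for all $k\ge1$ and $d\ge3k$. The hypothesis $d>3k$ of the conjecture cannot be weakened to $d\ge3k$.
\item[(b)] Let $\mathcal{N}(d,k)$ be the number of isomorphism classes of toric Fano $d$-folds with $\rho=2d-k$. Then $\mathcal{N}(d+2,k)=\mathcal{N}(d,k)$ for $d\ge\max(0,3k-1)$, and $\mathcal{N}(3k,k)=\mathcal{N}(3k-2,k)+1$ for $k\ge1$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} begins by removing from $P$ all hexagons, whether they split off or not. This is possible because every facet meets every hexagon in the same way (Section~\ref{sec:hex}). The theorem becomes an upper bound for the number of remaining vertices. We sort these vertices by their depth below a well-chosen part of a facet (Section~\ref{sec:depth}) and obtain an identity in which every term has the right sign except the number of certain vertices of depth one (Section~\ref{sec:count}). These vertices fall into three types (Section~\ref{sec:strays}), and Sections~\ref{sec:strays}--\ref{sec:pent}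 bound each type by one of the positive terms. Section~\ref{sec:final} adds up the bounds and analyzes equality, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Facets, neighbors and splittings}\label{sec:prelim}

Throughout, $P\subset N_{\mathbb{R}}$ is a smooth Fano polytope of dimension $d$ with vertex set $V$, and $X=X_P$. Every facet is a simplex, and we identify it with its vertex set, which is a basis of $N$. For a facet $F$ let $u_F$ be the linear form equal to $1$ on $F$; thus $u_F(x)$ is the sum of the coordinates of $x$ in the basis $F$. Since $0$ is an interior point, $P$ lies in the half-space $u_F\le1$ and meets its boundary in the facet $F$. Since $F$ is a basis, $u_F$ is integral on $N$. Hence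
\begin{equation}\label{eq:level}
\text{for } x\in V:\quad u_F(x)\in\mathbb{Z},\quad u_F(x)\le1,\quad\text{and } u_F(x)=1 \text{ if and only if } x\in F .
\end{equation}
We use three standard facts about polytopes. Every ridge (face of codimension two) lies in exactly two facets; so for $v\in F$ there is a unique facet $F^v\ne F$ containing $F\setminus\{v\}$, called a \emph{neighbor} of $F$. Any two facets are joined by a chain of neighbors. The cones over the facets cover $N_{\mathbb{R}}$.

The new vertex $y\in F^v\setminus F$ has $v$-coordinate $-1$ in the basis $F$. Indeed, write $y=y_vv+\sum_{f\ne v}y_ff$. Both facets are bases, so $y_v=\pm1$. If $y_v=1$, then $u_F(y)\le0$ gives $\sum_{f\neq v}y_f\le-1$, and $v=y-\sum_{f\ne v}y_ff$ has $u_{F^v}(v)\ge2$, against \eqref{eq:level}. The integrality in \eqref{eq:level} and this coordinate $-1$ are the two ways in which smoothness enters the counting argument.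

\begin{lemma}\label{lem:split}
Let $N=N_1\oplus N_2$.
\begin{enumerate}
\item[(a)] If $P_i\subset (N_i)_{\mathbb{R}}$, $i=1,2$, are smooth Fano polytopes with vertex sets $V_i$, then $P=\operatorname{conv}(V_1\cup V_2)$ is a smooth Fano polytope with vertex set $V_1\sqcup V_2$.
\item[(b)] If $P\subset N_{\mathbb{R}}$ is a smooth Fano polytope whose vertex set $V$ lies in $N_1\cup N_2$, then $V_i=V\cap N_i$ is the vertex set of a smooth Fano polytope $P_i\subset(N_i)_{\mathbb{R}}$.
\end{enumerate}
In both cases the facets of $P$ are the unions $F_1\cup F_2$ of facets $F_i$ of $P_i$, and $X_P\cong X_{P_1}\times X_{P_2}$.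
\end{lemma}

\begin{proof}
If $N_1=0$ or $N_2=0$ there is nothing to prove, so let both be nonzero, and put $P_i=\operatorname{conv}V_i$ in (b). The origin is interior to the convex hull of a finite set exactly when the nonnegative combinations of the set fill the space. This holds for $V_1\cup V_2$ in $N_{\mathbb{R}}$ if and only if it holds for each $V_i$ in $(N_i)_{\mathbb{R}}$: project for one implication and add for the other. So in both cases $P$, $P_1$, $P_2$ contain the origin in their interiors, and their facets correspond to the linear forms that are at most $1$ on the generating set and equal to $1$ on a subset that spans the space. A form $u=(u_1,u_2)$ is at most $1$ on $V_1\cup V_2$ if and only if each $u_i$ is at most $1$ on $V_i$, and its equality set $S_1\sqcup S_2$, $S_i\subset V_i$, spans $N_{\mathbb{R}}$ if and only if each $S_i$ spans $(N_i)_{\mathbb{R}}$. Thus the facets of $P$ correspond to the pairs of facets of $P_1$ and $P_2$. Finally, $S_1\sqcup S_2$ is a basis of $N$ if and only if each $S_i$ is a basis of $N_i$. In (a) this shows that the facets of $P$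 are bases, and every element of $V_i$ lies in one of them. In (b) it shows that the facets of $P_i$ are bases, and the elements of $V_i$ are vertices of $P_i$ because they are vertices of $P\supset P_i$. The maximal cones of the fan of $X_P$ are the products of the maximal cones of the two fans, so $X_P$ is the product.
\end{proof}

In the situation of the lemma we say that $P$ \emph{splits} along $N_1\oplus N_2$. Since isomorphic manifolds have equivalent polytopes, $X$ is a product of toric Fano manifolds exactly when $P$ splits into their polytopes.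

\begin{example}\label{ex:T}
The polytope \eqref{eq:T} is smooth Fano. The origin is interior because $\pm e_1,\pm e_2,e_3$ and $-e_3=(e_1-e_3)+(-e_1)$ are nonnegative combinations of the eight points. Let $h,h'$ be consecutive vertices of the hexagon and let $a$ be one of the two apexes $e_3$, $e_1-e_3$. Then $\{h,h',a\}$ is a basis of $\mathbb{Z}^3$. The form $u$ equal to $1$ on it takes the values $0,-1,-1,0$ on the other four vertices $h'-h,-h,-h',h-h'$ of the hexagon. In particular $u(e_1)\le1$, and the other apex $e_1-a$ has $u(e_1-a)=u(e_1)-1\le0$. So the $12$ sets $\{h,h',a\}$ are facets. Each two-element subset of one of them lies in a second one, so the family is closed under passing to neighbors and contains all facets.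
\end{example}

Relations of the form $x+y=z$ between vertices determine neighbors completely.

\begin{lemma}\label{lem:sum}
Let $x,y,z\in V$ with $x+y=z$. Every facet $G$ that contains $z$ contains exactly one of $x,y$. If $x,z\in G$, then $G^x=(G\setminus\{x\})\cup\{y\}$.
\end{lemma}

\begin{proof}
The integers $u_G(x),u_G(y)\le1$ add up to $1$, so exactly one of them equals $1$. If $x,z\in G$, the facet $G^x$ contains $z$ but not $x$, hence contains $y\notin G$.
\end{proof}

\section{Removing the hexagons}\label{sec:hex}

A \emph{hexagon} of $P$ is a subset $H=\{\pm e,\pm f,\pm(e-f)\}$ of $V$ with $e,f$ linearly independent. Put $(h_1,\dots,h_6)=(e,f,f-e,-e,-f,e-f)$, with indices modulo $6$. Then $h_{i-1}+h_{i+1}=h_i$ and $h_{i+3}=-h_i$. A \emph{pair} of $H$ is a set $\{h_i,h_{i+1}\}$; each pair is a basis of the lattice generated by $H$. The example $T$ shows that a hexagon need not come from an $S_3$-factor. The next lemma shows that, as far as the face structure is concerned, it always behaves as if it did.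

\begin{lemma}\label{lem:hex}
Let $H$ be a hexagon of $P$. Every facet meets $H$ in a pair. If $C\cup\{h_i,h_{i+1}\}$ is a facet with $C\cap H=\emptyset$, then $C\cup\{h_j,h_{j+1}\}$ is a facet for every $j$. Distinct hexagons are disjoint.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sum}, a facet that contains $h_i$ contains exactly one of $h_{i-1},h_{i+1}$. So a facet $G$ that meets $H$ contains a pair $\{h_i,h_{i+1}\}$. It contains neither $h_{i-1}$ nor $h_{i+2}$ by the same remark, and neither $h_{i+3}=-h_i$ nor $h_{i+4}=-h_{i+1}$, since $u_G=-1$ on these. Thus $G\cap H$ is a pair. From $h_i+h_{i+2}=h_{i+1}$ and $h_{i-1}+h_{i+1}=h_i$, Lemma~\ref{lem:sum} gives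
\[
G^{h_i}=(G\setminus\{h_i\})\cup\{h_{i+2}\},\qquad G^{h_{i+1}}=(G\setminus\{h_{i+1}\})\cup\{h_{i-1}\},
\]
and $G^x\supset\{h_i,h_{i+1}\}$ for $x\in G\setminus H$. So every neighbor of a facet that meets $H$ meets $H$ again. Some facet contains $h_1$, and the first claim follows by connectedness. Repeating the passage from $G$ to $G^{h_i}$ rotates the pair and fixes $G\setminus H$, which gives the second claim.

By rotation, $h_i$ lies in a common facet with every vertex outside $H$ and with $h_{i\pm1}$. So the vertices that lie in no common facet with $h_i$ are exactly $h_{i+2},h_{i+3},h_{i-2}$, and $H$ consists of $h_i$, these three vertices, and their negatives. This description depends only on $h_i$ and $P$, so two hexagons with a common vertex coincide.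
\end{proof}

Let $H_1,\dots,H_\mu$ be \emph{all} hexagons of $P$, and let $N_j$ be the lattice generated by $H_j$. The vertices in
\[
V^\circ=V\setminus(H_1\cup\dots\cup H_\mu)
\]
are called \emph{ordinary}, and a \emph{core} is a set $A=F\cap V^\circ$ with $F$ a facet. Put $n=|V^\circ|$ and $b=d-2\mu$. By Lemma~\ref{lem:hex}, every core has $b$ elements, and the facets of $P$ are exactly the unions of a core with an arbitrary choice of one pair from each $H_j$. For a core $A$ we therefore have $N=\mathbb{Z}A\oplus\bigoplus_jN_j$, and every $x\in N$ is written uniquely as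
\[
x=\sum_{v\in A}x_vv+t(x),\qquad t(x)=\sum_{j}t_j(x),\quad t_j(x)\in N_j .
\]
We call the integers $x_v$ the \emph{coordinates} of $x$ in $A$, put $u_A(x)=\sum_{v\in A}x_v$, and write $x^A_v$, $t^A(x)$ when the core has to be named.

Cores have neighbors just as facets do. Let $v\in A$ and let $F$ be the union of $A$ with some choice of pairs. The facet $F^v$ contains these pairs and meets each $H_j$ in only two vertices, so its new vertex is ordinary and $F^v\cap V^\circ$ is a core other than $A$ containing $A\setminus\{v\}$. Conversely, any such core together with the same pairs is a facet other than $F$ containing $F\setminus\{v\}$, hence is $F^v$. So there is a unique core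
\[
A^v=(A\setminus\{v\})\cup\{\nu_A(v)\}\neq A
\]
containing $A\setminus\{v\}$. The vertex $\nu_A(v)\in V^\circ\setminus A$ is the \emph{neighbor} of $v$ in $A$; its $v$-coordinate is $-1$.

The hexagon $H_j$ is \emph{untwisted} if $V\setminus H_j$ lies in a sublattice $N''$ with $N=N_j\oplus N''$, and \emph{twisted} otherwise. This can be read off from any core $A$. A lattice $N''$ as above contains $A$ and all $H_i$ with $i\ne j$, so it contains the complement $N'=\mathbb{Z}A\oplus\bigoplus_{i\ne j}N_i$ of $N_j$. Two complements $N'\subset N''$ of $N_j$ are equal: if $x\in N''$ is written as $x=z+x'$ with $z\in N_j$, $x'\in N'$, then $z\in N_j\cap N''=0$. Therefore, for every core $A$,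
\begin{equation}\label{eq:twist}
H_j\text{ is untwisted}\iff t_j^A(x)=0\ \text{ for all }x\in V^\circ .
\end{equation}
Let $m_0$ and $m_1$ be the numbers of untwisted and twisted hexagons.

\begin{proposition}\label{prop:reduce}
We have $X\cong(S_3)^{m_0}\times Y$, where $Y$ is a toric Fano manifold without $S_3$-factor whose polytope has as vertices the ordinary vertices and the vertices of the twisted hexagons. Moreover $\dim Y=b+2m_1$, $k=3b-n$, and
\begin{equation}\label{eq:Delta}
\Delta:=3k-\dim Y=5b-3(n-b)-2m_1 .
\end{equation}
\end{proposition}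

\begin{proof}
Let $A$ be a core and $N_Y=\mathbb{Z}A\oplus\bigoplus_{H_i\text{ twisted}}N_i$. By \eqref{eq:twist}, all vertices outside the untwisted hexagons lie in $N_Y$. Lemma~\ref{lem:split}(b), applied $m_0$ times, gives the product decomposition and $\dim Y=b+2m_1$. Suppose that $Y$ has an $S_3$-factor. Then its polytope splits along $N_Y=M_1\oplus M_2$, where the vertices in $M_1$ form a hexagon $H$ that generates $M_1$. This $H$ is a hexagon of $P$ disjoint from the untwisted ones, so it is twisted. But $V\setminus H$ lies in the complement $M_2\oplus\bigoplus_{H_i\text{ untwisted}}N_i$ of $M_1$, so $H$ is untwisted, a contradiction. Finally $k=3d-|V|=3(b+2\mu)-(n+6\mu)=3b-n$, and $3k-\dim Y=8b-3n-2m_1$.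
\end{proof}

It remains to show that $\Delta\ge0$, with equality only for $Y\cong T^k$. The hexagons have disappeared from $k$, but each twisted one costs $2$ in $\Delta$, and the count has to recover this cost.

\section{Depth}\label{sec:depth}

A core $A$ lies in $6^\mu$ facets, and each of them imposes the inequality \eqref{eq:level} on every ordinary vertex. We keep the strongest of these inequalities. For $t=\xi e+\eta f\in N_j$, where $H_j=\{\pm e,\pm f,\pm(e-f)\}$, the coordinate sums of $t$ in the six pairs are
\[
\xi+\eta,\quad \eta,\quad -\xi,\quad -\xi-\eta,\quad -\eta,\quad \xi .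
\]
For instance, $t=(\xi+\eta)f-\xi(f-e)$ has coordinate sum $\eta$ in the pair $\{f,f-e\}$. Their maximum $\|t\|=\max(|\xi|,|\eta|,|\xi+\eta|)$ is a norm with integral values on $N_j$, and the elements of $N_j$ of norm $1$ are exactly the six elements of $H_j$. On $\bigoplus_jN_j$ put $\|t\|=\sum_j\|t_j\|$. For a core $A$ and $x\in V^\circ$ define
\[
s_A(x)=\|t^A(x)\|,\qquad \delta_A(x)=-u_A(x)-s_A(x) .
\]
We call $\delta_A(x)$ the \emph{depth} of $x$ below $A$. It is $-\max_Fu_F(x)$, the maximum taken over the facets $F$ with core $A$, because the pairs may be chosen independently. By \eqref{eq:level},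
\begin{enumerate}
\item[(D0)] $\delta_A(x)$ is an integer, $\delta_A(x)\ge-1$, and $\delta_A(x)=-1$ if and only if $x\in A$.
\end{enumerate}

\begin{example}\label{ex:b1}
If $b=0$, then $V^\circ=\emptyset$, all hexagons are untwisted, and $Y$ is a point. Let $b=1$. The cores are the one-element subsets of $V^\circ$, and exactly two cores contain $A\setminus\{v\}=\emptyset$. So $V^\circ=\{v,v'\}$ with $v'=-v+t$, and $k=3b-n=1$. By (D0), $\delta_A(v')=1-\|t\|\ge0$. If $t=0$, no hexagon is twisted, $Y=\mathbb{P}^1$ and $\Delta=2$. If $\|t\|=1$, then $t$ has a single nonzero component, which is a vertex $h$ of some $H_j$. This $H_j$ is the only twisted hexagon, and the polytope of $Y$ has the vertices $v$, $h-v$ and $H_j$. Choosing the basis $e_1=h$, $e_2$ the next vertex of $H_j$, $e_3=v$, we find $Y\cong T$ and $\Delta=0$. Twisting one hexagon has raised $v'$ from depth $1$ to depth $0$, and there is no room to twist a second one: the norm makes each twist consume one unit of depth.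
\end{example}

For general $b$ we must follow how depth changes when $A$ is replaced by a neighbor. Let $v\in A$ and $v'=\nu_A(v)$. Then $\delta_A(v')\ge0$ by (D0). Substituting $v=-v'+\sum_{f\in A\setminus\{v\}}v'_ff+t(v')$ into the expansion of $x$ gives
\begin{equation}\label{eq:change}
\begin{aligned}
x^{A^v}_{v'}&=-x_v, &\qquad x^{A^v}_f&=x_f+x_vv'_f\quad(f\in A\setminus\{v\}),\\
t^{A^v}(x)&=t(x)+x_vt(v'), &\qquad u_{A^v}(x)&=u_A(x)+x_v\bigl(u_A(v')-1\bigr).
\end{aligned}
\end{equation}
The last formula follows by adding the coordinates and using $\sum_{f\ne v}v'_f=u_A(v')+1$.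

\begin{lemma}\label{lem:rules}
Let $A$ be a core, $v\in A$, $v'=\nu_A(v)$ and $x\in V^\circ$.
\begin{enumerate}
\item[(D1)] If $x\notin A$, then $x$ has a negative coordinate in $A$.
\item[(D2)] If $x_v=0$, then the coordinates of $x$ on $A\setminus\{v\}$, the vector $t(x)$ and the depth of $x$ are the same for $A$ and $A^v$.
\item[(D3)] If $x_v<0$ and $x\neq v'$, then $0\le\delta_{A^v}(x)\le\delta_A(x)-|x_v|\bigl(1+\delta_A(v')\bigr)$.
\item[(D4)] If $\delta_A(x)=0$ and $x_v<0$, then $x=v'$ and $x_v=-1$.
\item[(D5)] If $\delta_A(x)=1$ and $x_v<0$, then $x_v=-1$, and either $x=v'$, or $\delta_A(v')=0$ and $\delta_{A^v}(x)=0$.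
\item[(D6)] If $g\in A\setminus\{v\}$ and $g-v\in V$, then $g-v$ is ordinary, has depth $0$, and equals $v'$. If $-v\in V$, then $-v$ is ordinary of depth $1$.
\item[(D7)] If $g\in A\setminus\{v\}$ and $g'=\nu_A(g)$ has depth $0$ and $v$-coordinate $0$ in $A$, then $\nu_{A^v}(g)=g'$ and $\delta_{A^v}(g')=0$.
\end{enumerate}
In particular, all coordinates of a vertex of depth $0$ or $1$ are at least $-1$.
\end{lemma}

\begin{proof}
(D1) The coordinate sum is $-\delta_A(x)-s_A(x)\le0$. If no coordinate were negative, all would vanish, hence $s_A(x)=0$ and $x=0$.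

(D2) is read off from \eqref{eq:change}.

(D3) By \eqref{eq:change} and $1-u_A(v')=1+\delta_A(v')+s_A(v')$,
\[
\delta_{A^v}(x)=-u_A(x)-|x_v|\bigl(1+\delta_A(v')+s_A(v')\bigr)-\|t(x)+x_vt(v')\| .
\]
The triangle inequality gives $\|t(x)+x_vt(v')\|\ge s_A(x)-|x_v|s_A(v')$, and the upper bound follows. The elements of $A\setminus\{v\}$ have $v$-coordinate $0$, so $x\notin A^v$, and the lower bound is (D0).

(D4), (D5) If $x=v'$, then $x_v=-1$. Otherwise (D3) gives $1\le|x_v|(1+\delta_A(v'))\le\delta_A(x)$. This is impossible for depth $0$, and for depth $1$ it forces $|x_v|=1$, $\delta_A(v')=0$ and $\delta_{A^v}(x)=0$.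

(D6) A vertex in $\mathbb{Z}A$ lies in no $N_j$, so it is ordinary, and its depth is minus its coordinate sum. The equality $g-v=v'$ is (D4).

(D7) By (D2), $g'$ has depth $0$ and $g$-coordinate $-1$ in $A^v$; apply (D4) in $A^v$.
\end{proof}

Rule (D4) is the source of all contradictions below: two vertices of depth $0$ with a negative coordinate at the same place are equal. To use it for a deeper vertex, we pass to a neighboring core in which that vertex has depth $0$. The following lemma does this for depth $1$.

\begin{lemma}\label{lem:one}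
Let $A$ be a core, $y\in V^\circ$ with $\delta_A(y)=1$, and $v\in A$ with $y_v<0$ such that $v'=\nu_A(v)$ has depth $0$.
\begin{enumerate}
\item[(a)] $y_f\ge v'_f-1$ for all $f\in A\setminus\{v\}$.
\item[(b)] If also $g\in A$, $y_g<0$ and $g'=\nu_A(g)$ has depth $0$, then $g'=v'$.
\end{enumerate}
\end{lemma}

\begin{proof}
The depths of $y$ and $v'$ differ, so $y\neq v'$, and (D5) gives $y_v=-1$ and $\delta_{A^v}(y)=0$. By \eqref{eq:change} the $f$-coordinate of $y$ in $A^v$ is $y_f-v'_f$, and it is at least $-1$. This is (a).

For (b) suppose $g'\ne v'$; then $g\neq v$, and $y_g=-1$ by (D5). Part (a) gives $v'_g\le0$, and $v'_g<0$ would give $v'=g'$ by (D4). So $v'_g=0$, and exchanging the roles of $v$ and $g$ gives $g'_v=0$. In $A^v$ the vertex $y$ has depth $0$ and $g$-coordinate $y_g-v'_g=-1$, so $y=\nu_{A^v}(g)$ by (D4), while $\nu_{A^v}(g)=g'$ by (D7). Hence $y=g'$, although $\delta_A(y)=1$ and $\delta_A(g')=0$.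
\end{proof}

\section{The counting identity}\label{sec:count}

Fix a core $A$ and write $v'=\nu_A(v)$, $\delta=\delta_A$, $s=s_A$. For $x\in V^\circ$ let $\operatorname{neg}(x)=\{v\in A:x_v<0\}$ and $\operatorname{pos}(x)=\{v\in A:x_v>0\}$. Let $D_0$, $D_1$, $D_{\ge2}$ be the sets of ordinary vertices of depth $0$, $1$ and at least $2$; together they form $V^\circ\setminus A$. The number $b$ can be expressed through these sets in two ways.

\emph{First expression.} Let $R=\{v\in A:\delta(v')\ge1\}$. For $x\in D_0$, rules (D1) and (D4) show that $\operatorname{neg}(x)=\{v\in A:v'=x\}$, that this set is nonempty, and that all negative coordinates of $x$ equal $-1$. Put $q(x)=|\operatorname{neg}(x)|\ge1$. Since each $v\notin R$ has $v'\in D_0$, and since $u_A(x)=-s(x)$ on $D_0$,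
\begin{equation}\label{eq:slots}
A=R\sqcup\bigsqcup_{x\in D_0}\operatorname{neg}(x),\qquad \sum_{f\in\operatorname{pos}(x)}x_f=q(x)-s(x)\quad(x\in D_0).
\end{equation}

\emph{Second expression.} Let $c_v=\sum_{x\in V^\circ}x_v$ for $v\in A$, and $\sigma=\sum_{v\in A}c_v=\sum_{x\in V^\circ}u_A(x)$. The elements of $A$ contribute $b$ to the last sum, so
\begin{equation}\label{eq:budget}
b=\sigma+\sum_{x\in V^\circ\setminus A}\bigl(\delta(x)+s(x)\bigr).
\end{equation}
This is useful when $\sigma\ge0$. Call $A$ \emph{balanced} if $c_v\ge0$ for all $v\in A$. Balanced cores exist: the vector $\sum_{x\in V^\circ}x$ lies in the cone over some facet $F$, so its coordinates in the basis $F$ are nonnegative, and those on the core of $F$ are the numbers $c_v$.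

For a balanced core, \eqref{eq:slots} gives $|D_0|\le b$ and \eqref{eq:budget} gives $|D_1|+|D_{\ge2}|\le b$. Hence $n-b\le2b$, which is the inequality $k\ge0$. We need the stronger bound $3(n-b)+2m_1\le5b$. Think of each vertex of $V^\circ\setminus A$ as costing $3$ and each twisted hexagon as costing $2$, and pay with three copies of \eqref{eq:slots} and two copies of \eqref{eq:budget}. A vertex $x\in D_0$ receives $3q(x)\ge3$. A vertex of depth $\delta(x)\ge2$ receives $2\delta(x)>3$. The twisted hexagons are covered as well: by \eqref{eq:twist} each of them has some $x\in V^\circ\setminus A$ with $\|t_j(x)\|\ge1$, so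
\begin{equation}\label{eq:m1}
m_1\le\Sigma_s:=\sum_{x\in V^\circ\setminus A}s(x).
\end{equation}
Only the vertices of depth $1$ receive too little, namely $2$. Split them as $D_1=W\sqcup U$, where $W$ is the set of $x\in D_1$ with $x=v'$ for some $v\in A$. Such a $v$ lies in $R$, so $|W|\le|R|$. The elements of $U$ are called \emph{strays}. Inserting $3b=3|R|+3\sum_{D_0}q(x)$ and $2b=2\sigma+2|W|+2|U|+2\sum_{D_{\ge2}}\delta(x)+2\Sigma_s$ and $n-b=|D_0|+|W|+|U|+|D_{\ge2}|$ into \eqref{eq:Delta}, we obtain for every core $A$
\begin{equation}\label{eq:identity}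
\Delta=3|R|-|W|-|U|+\sum_{x\in D_0}3\bigl(q(x)-1\bigr)+2\sigma+\sum_{x\in D_{\ge2}}\bigl(2\delta(x)-3\bigr)+2(\Sigma_s-m_1).
\end{equation}
The whole problem is to bound the number of strays. The surface $S_2$ already shows two of the three ways in which a stray is paid for.

\begin{example}\label{ex:pentagon}
Let $P$ be the pentagon with vertices $v,\ w,\ w-v,\ -v,\ v-w$, the polytope of $S_2$. It has no hexagon, so cores are facets, $\delta=-u_A$, and $\Delta=3\cdot 1-2=1$.

(a) Take $A=\{v,w\}$. The vertices add up to $w$, so $A$ is balanced with $\sigma=1$. Here $D_0=\{w-v,v-w\}$, $R=W=\emptyset$, $U=\{-v\}$, and \eqref{eq:identity} reads $1=-1+2\sigma$. The stray is paid for by $\sigma$, and $\sigma$ is positive because the sixth vertex $-w$ of the hexagon is missing.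

(b) Take $A=\{a,r\}$ with $a=-v$, $r=w-v$. The other vertices are $r-a$, $-a$, $-r$. Here $D_0=\{r-a\}$, $r'=-r$, $R=\{r\}$, $W=\{-r\}$, $U=\{-a\}$, $\sigma=0$, and \eqref{eq:identity} reads $1=3-1-1$. The stray is paid for by $R$.

(c) If we add the vertex $-w$ in (a) and treat the vertices of the resulting hexagon as ordinary, there are two strays $-v,-w$, $\sigma=0$, and the right side of \eqref{eq:identity} equals $-2$. So no bound on $|U|$ of the required strength holds unless all hexagons have been removed. The removal is used in Section~\ref{sec:pent}.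
\end{example}

\section{The three types of strays}\label{sec:strays}

In Sections~\ref{sec:strays}--\ref{sec:pent} the core $A$ is arbitrary until \eqref{eq:III}. To see who can pay for a stray, we attach to it a vertex of depth $0$. Call $x\in D_0$ \emph{wide} if $q(x)\ge2$, and let $D_0^+$ be the set of wide vertices. A wide vertex has a surplus $3(q(x)-1)$ in \eqref{eq:identity}. The other elements of $D_0$ have no surplus, but they are completely explicit. If $\operatorname{neg}(x)=\{v\}$, then by \eqref{eq:slots} the positive coordinates of $x=v'$ add up to $1-s(x)$. So either $s(x)=0$ and $v'=p(v)-v$ for an element $p(v)\in A\setminus\{v\}$, the \emph{partner} of $v$; or $s(x)=1$ and $v'=-v+t$ with $\|t\|=1$. Let $A_0$ and $A_1$ be the sets of $v$ of the first and second kind. Then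
\begin{equation}\label{eq:partition}
A=R\sqcup A_0\sqcup A_1\sqcup\bigsqcup_{x\in D_0^+}\operatorname{neg}(x).
\end{equation}
For $v\in A_0$ we have $u_A(v')=0$ and $t(v')=0$, so \eqref{eq:change} gives the exact rule
\begin{equation}\label{eq:exact}
\delta_{A^v}(x)=\delta(x)+x_v\qquad(v\in A_0,\ x\in V^\circ).
\end{equation}
Let $A_\pm=\{a\in A_0:-a\in V\}$.

\begin{lemma}\label{lem:anchor}
Let $y\in U$. For every $v\in\operatorname{neg}(y)$ we have $y_v=-1$ and $\delta_{A^v}(y)=0$. There is a unique $\alpha(y)\in D_0$, the \emph{anchor} of $y$, with $\operatorname{neg}(y)\subset\operatorname{neg}(\alpha(y))$. If the anchor is not wide and $\operatorname{neg}(\alpha(y))=\{a\}$, then $a\in A_\pm$ and $y=-a$. Conversely, for $a\in A_\pm$ the vertex $-a$ is a stray with anchor $a'$.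
\end{lemma}

\begin{proof}
Let $v\in\operatorname{neg}(y)$; such $v$ exists by (D1). Since $y\notin W$ we have $y\neq v'$, and (D5) gives $y_v=-1$, $\delta(v')=0$, $\delta_{A^v}(y)=0$. By Lemma~\ref{lem:one}(b) all $v\in\operatorname{neg}(y)$ have the same neighbor $v'\in D_0$; this is $\alpha(y)$, and it is unique because the sets $\operatorname{neg}(x)$, $x\in D_0$, are disjoint.

Let $\operatorname{neg}(\alpha(y))=\{a\}$. The only negative coordinate of $y$ is $y_a=-1$, and the coordinate sum is $-1-s(y)$. So $s(y)=0$, no coordinate is positive, and $y=-a$. If $a\in A_1$ and $a'=-a+t$, then $y=a'-t$ with $a'\in A^a$, so $\delta_{A^a}(y)=-1-\|t\|=-2$, against (D0). Hence $a\in A_0$.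

Conversely let $a\in A_\pm$. By (D6), $-a\in D_1$. If $-a=v'$, then $-a$ has $v$-coordinate $-1$, so $v=a$; but $a'=p(a)-a\ne-a$. Thus $-a\in U$, and $\operatorname{neg}(-a)=\{a\}=\operatorname{neg}(a')$.
\end{proof}

A stray $-a$ with $a\in A_\pm$ gets nothing from its anchor, so we look one step further, at the partner of $a$.

\begin{lemma}\label{lem:partner}
Let $a\in A_\pm$ and $w=p(a)$.
\begin{enumerate}
\item[(a)] If $w\notin R$, then $(w')_a>0$.
\item[(b)] $w\notin A_1$, and if $w\in A_0$, then $p(w)=a$.
\item[(c)] The map $p$ is injective on $A_\pm$.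
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The core $A^a$ contains $a'$ and $w$, and $-a=a'-w$. So $\nu_{A^a}(w)=-a$ by (D6). Since $w\notin R$, the vertex $w'$ has depth $0$. If $(w')_a<0$, then $w'=a'$ by (D4), so $w\in\operatorname{neg}(a')=\{a\}$, which is false. If $(w')_a=0$, then $w'=\nu_{A^a}(w)=-a$ by (D7), although $\delta(w')=0$ and $\delta(-a)=1$.

(b) If $w\in A_1$, then $w'$ has no positive coordinate, against (a). If $w\in A_0$, the only positive coordinate of $w'=p(w)-w$ is at $p(w)$, so $p(w)=a$ by (a).

(c) Let $a_1\ne a_2$ in $A_\pm$ have the same partner $w$; then $w\neq a_1,a_2$. The core $A^{a_1}$ contains $w$ and $a_2$, so $\nu_{A^{a_1}}(a_2)=w-a_2=a_2'$ by (D6), and $A^{*}=(A\setminus\{a_1,a_2\})\cup\{a_1',a_2'\}$ is a core. It contains $w$, and $-a_i=a_i'-w$. By (D6), $-a_1=\nu_{A^*}(w)=-a_2$, a contradiction.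
\end{proof}

By Lemma~\ref{lem:anchor}, a stray has a wide anchor or is $-a$ with $a\in A_\pm$, and not both. Sorting the second kind by the position of $p(a)$ in \eqref{eq:partition}, with $A_1$ excluded by Lemma~\ref{lem:partner}(b), we get $U=U_{\mathrm{I}}\sqcup U_{\mathrm{II}}\sqcup U_{\mathrm{III}}$, where
\begin{align*}
U_{\mathrm{I}}&=\{-a: a\in A_\pm,\ p(a)\in R\},\\
U_{\mathrm{II}}&=\{y\in U:\alpha(y)\in D_0^+\}\ \sqcup\ \{-a:a\in A_\pm,\ p(a)\in\operatorname{neg}(x)\text{ for some }x\in D_0^+\},\\
U_{\mathrm{III}}&=\{-a:a\in A_\pm,\ p(a)\in A_0\}.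
\end{align*}
The strays in Example~\ref{ex:pentagon}(a) and (b) are of types III and I. Lemma~\ref{lem:partner}(c) gives at once
\begin{equation}\label{eq:I}
|U_{\mathrm{I}}|\le|R| .
\end{equation}

\section{Strays attached to a wide vertex}\label{sec:wide}

Each stray of type II is attached to one wide vertex $x$, which has a surplus $3(q(x)-1)\ge q(x)+1$. We show that at most $q(x)-s(x)$ strays are attached to $x$. The resource that limits their number is the set $\operatorname{pos}(x)$, which has at most $q(x)-s(x)$ elements by \eqref{eq:slots}. A stray $-a$ of the second kind occupies the element $a\in\operatorname{pos}(x)$. A stray $y$ with anchor $x$ has depth $0$ in $A^v$ for $v\in\operatorname{neg}(y)$, and there it is the neighbor of several elements of $\operatorname{pos}(x)$. Two strays cannot be neighbors of the same element in the same core. The difficulty is that different strays live in different cores $A^v$, and a double count over $v$ resolves it.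

\begin{example}\label{ex:V4}
Let $e_0,\dots,e_4$ generate $\mathbb{Z}^4$ with the single relation $e_0+\dots+e_4=0$, and $P=\operatorname{conv}\{\pm e_0,\dots,\pm e_4\}$. The facets correspond to the vertices of the polytope $\{u\in[-1,1]^5:\sum u_i=0\}$. At a vertex at least four $u_i$ are $\pm1$; the sum of four such is even and lies in $[-1,1]$, so two are $1$, two are $-1$, and the fifth is $0$. Each facet therefore consists of four of the $e_i$ with signs, and $P$ is smooth Fano with $k=12-10=2$, $\Delta=2$. There is no relation $x+y=z$ among the vertices, so there is no hexagon. For $A=\{e_1,e_2,-e_3,-e_4\}$ the set $D_0=\{\pm e_0\}$ consists of two wide vertices with $q=2$, and the four vertices $-v$, $v\in A$, are strays, two with each anchor. Identity \eqref{eq:identity} reads $2=-4+6$, and the bound of the next lemma is attained.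
\end{example}

\begin{lemma}\label{lem:wide}
Let $x\in D_0^+$, $O=\operatorname{neg}(x)$, $q=q(x)$, $J=\{y\in U:\alpha(y)=x\}$ and $B=\{a\in A_\pm:p(a)\in O\}$. Then $|J|+|B|\le q-s(x)$.
\end{lemma}

\begin{proof}
Let $\kappa=|\operatorname{pos}(x)|\le q-s(x)$. We show $|J|+|B|\le\kappa$. For $a\in B$ we have $p(a)\notin R$ and $p(a)'=x$, so $B\subset\operatorname{pos}(x)$ by Lemma~\ref{lem:partner}(a).

\emph{The sets $\Omega(y)$.} Let $y\in J$ and $v\in\operatorname{neg}(y)\subset O$. Then $A^v=(A\setminus\{v\})\cup\{x\}$, and $y_v=-1$, $\delta_{A^v}(y)=0$. By \eqref{eq:change} the coordinates of $y$ in $A^v$ are $1$ at $x$ and $y_f-x_f$ at $f\in A\setminus\{v\}$. The latter equal $0$ for $f\in\operatorname{neg}(y)\setminus\{v\}$, are at least $1$ for $f\in O\setminus\operatorname{neg}(y)$, and are at least $-1$ for $f\notin O$ by (D4). Put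
\[
\Omega(y)=\{f\in A\setminus O: y_f-x_f=-1\}.
\]
This set does not depend on $v$, and $\Omega(y)\subset\operatorname{pos}(x)$ because $y_f\ge0$ for $f\notin O$. The coordinate sum of $y$ in $A^v$ is $-s_{A^v}(y)\le0$, so
\begin{equation}\label{eq:Omega}
|\Omega(y)|\ge1+q-|\operatorname{neg}(y)| .
\end{equation}
By (D4), $y=\nu_{A^v}(f)$ for all $f\in\Omega(y)$ and $v\in\operatorname{neg}(y)$. Hence
\begin{equation}\label{eq:disjoint}
y_1\neq y_2\text{ in }J,\ \ \operatorname{neg}(y_1)\cap\operatorname{neg}(y_2)\neq\emptyset\ \Longrightarrow\ \Omega(y_1)\cap\Omega(y_2)=\emptyset .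
\end{equation}

\emph{Overlap with $B$.} We claim that $a\in\Omega(y)\cap B$ implies $\operatorname{neg}(y)=\{p(a)\}$. Otherwise there is $v\in\operatorname{neg}(y)$ with $v\ne p(a)$, and $v\neq a$ because $a\notin O$. Then $A^v$ contains $a$ and $p(a)$, so $\nu_{A^v}(a)=p(a)-a=a'$ by (D6). This gives $y=a'$, although $\delta(y)=1$ and $\delta(a')=0$.

Since $p$ is injective on $B$, the number $\theta_y=|\Omega(y)\cap B|$ is $0$ or $1$, and $\theta_y=1$ forces $|\operatorname{neg}(y)|=1$. If $a\in B$ lies in $\Omega(y_1)\cap\Omega(y_2)$, then $\operatorname{neg}(y_1)=\operatorname{neg}(y_2)=\{p(a)\}$, so $y_1=y_2$ by \eqref{eq:disjoint}. Therefore $\theta:=\sum_{y\in J}\theta_y\le|B|$.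

\emph{Double count.} For each $v\in O$, the sets $\Omega(y)\setminus B$ with $v\in\operatorname{neg}(y)$ are pairwise disjoint subsets of $\operatorname{pos}(x)\setminus B$ by \eqref{eq:disjoint}, so their sizes add up to at most $\kappa-|B|$. Summing over $v\in O$ gives $\sum_{y\in J}|\operatorname{neg}(y)|\,|\Omega(y)\setminus B|\le q(\kappa-|B|)$. On the other hand, for $y\in J$ and $j=|\operatorname{neg}(y)|\in\{1,\dots,q\}$, inequality \eqref{eq:Omega} gives
\[
j\,|\Omega(y)\setminus B|\ge j(q+1-j)-j\theta_y=q+(j-1)(q-j)-\theta_y\ge q-\theta_y ,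
\]
where $j\theta_y=\theta_y$ because $\theta_y=1$ forces $j=1$. Together,
\[
q|J|-\theta\le q(\kappa-|B|).
\]
If $\theta<q$, then $|J|<\kappa-|B|+1$, which is the claim. If $\theta\ge q$, then $q\le\theta\le|B|\le\kappa\le q$, so $B=\operatorname{pos}(x)$ and all sets $\Omega(y)\setminus B$ are empty. But some $y$ has $\theta_y=1$, and for it \eqref{eq:Omega} gives $|\Omega(y)\setminus B|\ge q-1\ge1$. So this case does not occur.
\end{proof}

Summing over the wide vertices,
\begin{equation}\label{eq:II}
|U_{\mathrm{II}}|\le\sum_{x\in D_0^+}\bigl(q(x)-s(x)\bigr).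
\end{equation}

\section{Pentagons}\label{sec:pent}

Let $-v\in U_{\mathrm{III}}$ and $w=p(v)\in A_0$. By Lemma~\ref{lem:partner}(b), $v'=w-v$ and $w'=v-w$. If $-w$ were a vertex, then $\{\pm v,\pm w,\pm(v-w)\}$ would be a hexagon of $P$ containing the ordinary vertex $v$. This is impossible because all hexagons were removed, so $-w\notin V$, and we are in the configuration of Example~\ref{ex:pentagon}(a); see Figure~\ref{fig:pent}. Let $\Pi$ be the set of the ordered couples $\pi=(v,w)$ obtained in this way, so that $|\Pi|=|U_{\mathrm{III}}|$. Distinct couples are disjoint: each of $v,w$ determines the other by $w=p(v)$, $v=p(w)$, and no element is first in one couple and second in another, because the negative of a first element is a vertex and that of a second element is not.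

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw[very thick] (300:1)--(0:1)--(60:1)--(120:1)--(180:1);
\fill (0:1) circle (0.045) node[right] {$v$};
\fill (60:1) circle (0.045) node[above right] {$w$};
\fill (120:1) circle (0.045) node[above left] {$v'=w-v$};
\fill (180:1) circle (0.045) node[left] {$-v$};
\fill (300:1) circle (0.045) node[below right] {$w'=v-w$};
\draw (240:1) circle (0.045) node[below left] {$-w\notin V$};
\node at (0,0) {$0$};
\node at (30:1.38) {$x_v+x_w$};
\node at (90:1.05) {$x_w$};
\node at (150:1.2) {$-x_v$};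
\node at (330:1.15) {$x_v$};
\end{tikzpicture}
\caption{The plane spanned by a couple $(v,w)\in\Pi$. Five of the six points of a hexagon are vertices of $P$ (filled), and $-w$ is not (open). The four segments are bases of $\mathbb{Z}v+\mathbb{Z}w$ that can replace one another in a core. Each segment is labeled by the coordinate sum of $x_vv+x_ww$ in that basis.}\label{fig:pent}
\end{figure}

The vertices $v',w',-v$ for $(v,w)\in\Pi$ are called \emph{pentagon vertices}; they lie in $D_0\cup U$. Let $Q$ be the set of elements of $V^\circ\setminus A$ that are not pentagon vertices, so that $W\cup D_{\ge2}\subset Q$. The vertices $v,w,v',w',-v$ contribute $1,1,0,0,-1$ to $c_v+c_w$, while the other elements of $A$ and the pentagon vertices of other couples contribute $0$. Thus $c_v+c_w=1+\sum_{x\in Q}(x_v+x_w)$. If no element of $Q$ has $x_v+x_w<0$, the stray $-v$ is paid for by $c_v+c_w\ge 1$. Otherwise we must bound the cancellation. For $x\in Q$ put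
\[
\epsilon_\pi(x)=\max(0,-x_v-x_w),\qquad \epsilon(x)=\sum_{\pi\in\Pi}\epsilon_\pi(x).
\]
Then
\begin{equation}\label{eq:cancel}
1\le c_v+c_w+\sum_{x\in Q}\epsilon_\pi(x)\qquad\text{for each }\pi=(v,w)\in\Pi .
\end{equation}
The tool for bounding $\epsilon(x)$ is that all pentagons can be rotated at once, and $x$ must stay below each of the resulting cores.

\begin{lemma}\label{lem:flip}
For each $\pi=(v,w)\in\Pi$ replace $\{v,w\}$ in $A$ by one of the sets $\{v,w\}$, $\{v',w\}$, $\{v,w'\}$, $\{v',-v\}$. The result is a core $A^*$. For $x\in V^\circ$ the vector $t(x)$ and the coordinates outside the replaced couples are unchanged, and $\delta_{A^*}(x)=\delta(x)-\sum_\pi\gamma_\pi$, where $\gamma_\pi$ is $0$, $-x_v$, $-x_w$, $-2x_v-x_w$ in the four cases. Consequently, for $x\in Q$,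
\begin{equation}\label{eq:eps}
\delta(x)\ \ge\sum_{\pi=(v,w):\ \epsilon_\pi(x)>0}\bigl(\epsilon_\pi(x)+|x_v|\bigr)\ \ge\ \epsilon(x).
\end{equation}
\end{lemma}

\begin{proof}
By (D6), in any core containing $v,w$ the neighbor of $v$ is $w-v=v'$ and the neighbor of $w$ is $v-w=w'$, and in any core containing $v',w$ the neighbor of $w$ is $v'-w=-v$. The couples are disjoint, so the replacements can be made one after another. Each of the four sets is a basis of $\mathbb{Z}v+\mathbb{Z}w$, so nothing outside this lattice changes. From
\begin{equation}\label{eq:bases}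
x_vv+x_ww=-x_vv'+(x_v+x_w)w=(x_v+x_w)v-x_ww'=x_wv'-(x_v+x_w)(-v)
\end{equation}
the coordinate sums are $x_v+x_w$, $x_w$, $x_v$, $-x_v$, and $\gamma_\pi$ is the increase over $x_v+x_w$. If $x\in Q$, then $x\notin A^*$, so $\sum_\pi\gamma_\pi\le\delta(x)$ by (D0). For $e=\epsilon_\pi(x)>0$ we have $-x_w=e+x_v$ and $-2x_v-x_w=e-x_v$, so $\gamma_\pi=e+|x_v|$ can be chosen; for the other $\pi$ choose $\gamma_\pi=0$.
\end{proof}

A vertex $x\in D_{\ge2}$ has the surplus $2\delta(x)-3$ in \eqref{eq:identity}. The bound $\epsilon(x)\le\delta(x)$ would exceed it when $\delta(x)=2$, so it has to be improved by one.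

\begin{lemma}\label{lem:eps}
Let $x\in Q$. Then $\epsilon(x)=0$ if $x\in D_0\cup U$, $\epsilon(x)\le1$ if $x\in W$, and $\epsilon(x)\le\delta(x)-1$ if $x\in D_{\ge2}$.
\end{lemma}

\begin{proof}
For $x\in D_0\cup W$ this is \eqref{eq:eps}. Let $x\in U$ and $(v,w)\in\Pi$. If $x_v<0$, then $\alpha(x)=v'$ is not wide, so $x=-v\notin Q$ by Lemma~\ref{lem:anchor}. If $x_w<0$, then $\alpha(x)=w'$ and the same lemma gives $x=-w\notin V$. So $x_v,x_w\ge0$ and $\epsilon_\pi(x)=0$.

Let $x\in D_{\ge2}$ and suppose $\epsilon(x)=\delta(x)$. Let $\pi_i=(v_i,w_i)$, $1\le i\le l$, be the couples with $\epsilon_i:=\epsilon_{\pi_i}(x)>0$. Equality in \eqref{eq:eps} gives $x_{v_i}=0$ and $x_{w_i}=-\epsilon_i$. Replace $\{v_i,w_i\}$ by $\{v_i,w_i'\}$ for all $i$. In the new core $x$ has depth $\delta(x)-\sum_i\epsilon_i=0$ and $v_i$-coordinate $-\epsilon_i$ by \eqref{eq:bases}. So $\epsilon_i=1$ for all $i$ by (D4), and $l=\delta(x)\ge2$.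

Now make the replacement only for $i=2,\dots,l$, and call the resulting core $A^*$. There $x$ has depth $1$ and coordinate $-1$ at $v_2$ and at $w_1$. By (D6), $\nu_{A^*}(w_1)=v_1-w_1$ has depth $0$, and $-v_2$ has depth $1$. If $\nu_{A^*}(v_2)$ had depth at least $1$, then (D5), applied to $x$ and to $-v_2$, would give $x=\nu_{A^*}(v_2)=-v_2\notin Q$. So $\nu_{A^*}(v_2)$ has depth $0$, and Lemma~\ref{lem:one}(b) gives $\nu_{A^*}(v_2)=\nu_{A^*}(w_1)=v_1-w_1$. But $v_1-w_1$ has $v_2$-coordinate $0$, not $-1$.
\end{proof}

From now on let $A$ be \emph{balanced}. Since the couples are disjoint and all $c_v$ are nonnegative, $\sum_{(v,w)\in\Pi}(c_v+c_w)\le\sigma$. Summing \eqref{eq:cancel} over $\Pi$ and applying Lemma~\ref{lem:eps},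
\begin{equation}\label{eq:III}
|U_{\mathrm{III}}|=|\Pi|\le\sigma+\sum_{x\in Q}\epsilon(x)\le\sigma+|W|+\sum_{x\in D_{\ge2}}\bigl(\delta(x)-1\bigr).
\end{equation}

\section{The inequality and the case of equality}\label{sec:final}

Insert \eqref{eq:I}, \eqref{eq:II} and \eqref{eq:III} into \eqref{eq:identity}. For a balanced core $A$,
\begin{equation}\label{eq:final}
\Delta\ \ge\ 2\bigl(|R|-|W|\bigr)+\sum_{x\in D_0^+}\bigl(2q(x)-3+s(x)\bigr)+\sigma+\sum_{x\in D_{\ge2}}\bigl(\delta(x)-2\bigr)+2(\Sigma_s-m_1).
\end{equation}
Every term on the right is nonnegative, by $|W|\le|R|$, $q(x)\ge2$, $\sigma\ge0$ and \eqref{eq:m1}. So $\Delta\ge0$, that is, $\dim Y\le3k$ and $2m_0=d-\dim Y\ge d-3k$. Together with Proposition~\ref{prop:reduce} this proves the conjecture and all of Theorem~\ref{thm:main} except the case of equality. If $Y\cong T^k$, then $\dim Y=3k$. It remains to prove the converse.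

\begin{proposition}\label{prop:equal}
If $\Delta=0$, then $Y\cong T^k$.
\end{proposition}

Let $\Delta=0$ and let $A$ be a balanced core. All terms in \eqref{eq:final} vanish, and \eqref{eq:I}, \eqref{eq:II}, \eqref{eq:III} are equalities. This means the following.
\begin{enumerate}
\item[(E1)] $|W|=|R|$. Since $v\mapsto v'$ maps $\{v\in R:\delta(v')=1\}$ onto $W$, every $v\in R$ has $v'\in W$.
\item[(E2)] There are no wide vertices, as each would contribute at least $1$. So $A=R\sqcup A_0\sqcup A_1$, the map $v\mapsto v'$ is a bijection from $A_0\sqcup A_1$ onto $D_0$, and $U_{\mathrm{II}}=\emptyset$.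
\item[(E3)] $\sigma=0$, so $c_v=0$ for all $v\in A$.
\item[(E4)] $\delta(x)=2$ for all $x\in D_{\ge2}$.
\item[(E5)] $m_1=\Sigma_s$.
\item[(E6)] $|U_{\mathrm{I}}|=|R|$. By Lemma~\ref{lem:partner}(c), every $r\in R$ is the partner of some $a\in A_0$.
\item[(E7)] $|\Pi|=\sum_{x\in Q}\epsilon(x)=|W|+|D_{\ge2}|$. By Lemma~\ref{lem:eps} and (E4), $\epsilon(x)=1$ for every $x\in W\cup D_{\ge2}$. By \eqref{eq:cancel} and (E3), $\sum_{x\in Q}\epsilon_\pi(x)\ge1$ for each $\pi$, and these $|\Pi|$ sums add up to $|\Pi|$, so each equals $1$.
\end{enumerate}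
By (E7), each $x\in W\cup D_{\ge2}$ has a unique couple $\pi$ with $\epsilon_\pi(x)>0$, and different $x$ have different couples. For $x\in W$ with couple $(v,w)$, inequality \eqref{eq:eps} reads $1\ge1+|x_v|$, so $x_v=0$ and $x_w=-1$. We show that $D_{\ge2}$ and $R$ are empty; then only the situation of Example~\ref{ex:b1} is left, once for each element of $A$.

\begin{lemma}\label{lem:D2}
$D_{\ge2}=\emptyset$.
\end{lemma}

\begin{proof}
Let $x\in D_{\ge2}$, so $\delta(x)=2$, with couple $\pi=(v,w)$. Then $x_v+x_w=-1$, and $|x_v|\le1$ by \eqref{eq:eps}. So $(x_v,x_w)$ is $(1,-2)$, $(0,-1)$ or $(-1,0)$.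

Suppose $(x_v,x_w)=(1,-2)$. In $A^w$ the vertex $x$ has depth $2+x_w=0$ by \eqref{eq:exact}, and by \eqref{eq:bases} it has $v$-coordinate $-1$ and $w'$-coordinate $2$. So $x=\nu_{A^w}(v)$ by (D4). The vertex $-v$ has depth $1$, $v$-coordinate $-1$ and $w'$-coordinate $0$ in $A^w$. Lemma~\ref{lem:one}(a) for $y=-v$ and $f=w'$ gives $0\ge2-1$, which is false.

In the other two cases let $z\in\{v,w\}$ be the element with $x_z=-1$ and $z^\circ$ the other one. Then $x_{z^\circ}=0$, $z\in A_0$ and $z'=z^\circ-z$. The coordinate sum of $x$ is $-2-s(x)\le-2$, so there is $g\in A\setminus\{v,w\}$ with $x_g<0$. We distinguish cases by the position of $g$ and the sign of $(g')_z$.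

\emph{Case 1: $g\notin R$ and $(g')_z\neq0$.} By (E2), $\operatorname{neg}(g')=\{g\}$, so $(g')_z>0$, which means $g\in A_0$ and $g'=z-g$. By \eqref{eq:exact}, $\delta_{A^g}(x)=2+x_g\le1$, and $\delta_{A^g}(x)\ge0$ by (D3), since $x\ne g'$. The $z$-coordinate of $x$ in $A^g$ is $x_z+x_g\le-2$. This contradicts the last statement of Lemma~\ref{lem:rules}.

\emph{Case 2: $g\notin R$ and $(g')_z=0$.} We work in $A^z$, where $x$ has depth $2+x_z=1$, $z^\circ$-coordinate $x_{z^\circ}+x_z=-1$ and $g$-coordinate $x_g<0$. By (D7), $\nu_{A^z}(g)=g'$ has depth $0$. The vertex $\nu_{A^z}(z^\circ)$ has depth $0$ as well. For $z=v$ it is $v'-w=-v$, by (D6). For $z=w$, both $x$ and $-v$ have depth $1$ and negative $v$-coordinate in $A^w$; if $\nu_{A^w}(v)$ had depth at least $1$, (D5) would give $x=\nu_{A^w}(v)=-v\notin Q$. Lemma~\ref{lem:one}(b) now gives $\nu_{A^z}(z^\circ)=g'$. But by (D2) the $z^\circ$-coordinate of $g'$ in $A^z$ is $(g')_{z^\circ}$, which is nonnegative because $\operatorname{neg}(g')=\{g\}$, and so is not $-1$.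

\emph{Case 3: $g\in R$.} By (E1), $g'\in W$, so $x\neq g'$, and (D3) gives $0\le\delta_{A^g}(x)\le2-2|x_g|$. Hence $x_g=-1$ and $\delta_{A^g}(x)=0$. The $z$-coordinate of $x$ in $A^g$ is $-1-(g')_z\ge-1$, so $(g')_z\le0$. If $(g')_z=0$, then $x=\nu_{A^g}(z)$ by (D4), while $\nu_{A^g}(z)=z^\circ-z=z'$ by (D6); so $x=z'$, although $\delta(x)=2$ and $\delta(z')=0$. If $(g')_z<0$, let $\pi_1=(v_1,w_1)$ be the couple of $g'\in W$, so that $(g')_{w_1}=-1$. The neighbors $z'$ and $w_1'$ have depth $0$, so Lemma~\ref{lem:one}(b) for $y=g'$ gives $z'=w_1'$, and $z=w_1$ by (E2). Since couples are disjoint, $\pi_1=\pi$. Then the different vertices $x$ and $g'$ have the same couple, against (E7).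
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:equal}]
First, $R=\emptyset$. Suppose $r\in R$, and let $a\in A_0$ have partner $r$ as in (E6). By Lemma~\ref{lem:D2}, a vertex $x\in V^\circ$ with $x_r<0$ has depth $0$ or $1$. Since $\delta(r')=1$, rules (D4) and (D5) give $x=r'$, with $x_r=-1$. The two vertices $r$ and $a'=r-a$ have $r$-coordinate $1$. So $c_r\ge1+1-1=1$, against (E3).

Consequently $W=\emptyset$ by (E1), $U_{\mathrm{I}}=\emptyset$ by (E6), $\Pi=\emptyset$ by (E7), and so $U=\emptyset$. Thus $V^\circ\setminus A=D_0=\{v':v\in A\}$, $A=A_0\sqcup A_1$, $n=2b$ and $k=3b-n=b$. By \eqref{eq:budget} and (E3), $b=\Sigma_s=|A_1|$, so $A=A_1$. For each $v\in A$ we have $v'=h_v-v$ with $\|h_v\|=1$, so $h_v$ is a vertex of exactly one hexagon $H_{j(v)}$. By \eqref{eq:twist} the twisted hexagons are exactly the $H_{j(v)}$, and by (E5) there are $m_1=b=|A|$ of them. So $v\mapsto j(v)$ is a bijection from $A$ onto the set of twisted hexagons. By Lemma~\ref{lem:split}(b), the polytope of $Y$ splits along $\bigoplus_{v\in A}(\mathbb{Z}v\oplus N_{j(v)})$ into $b$ polytopes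 with vertices $v$, $h_v-v$ and $H_{j(v)}$. Each of them is equivalent to \eqref{eq:T}, as in Example~\ref{ex:b1}. Hence $Y\cong T^b=T^k$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Uniqueness, sharpness and stabilization}\label{sec:sharp}

If $P$ splits along $N_1\oplus N_2$, every hexagon $\{\pm e,\pm f,\pm(e-f)\}$ of $P$ lies in $N_1$ or in $N_2$. Otherwise $e$ and $f$ lie in different summands, and the vertex $e-f$ lies in neither.

\begin{lemma}\label{lem:unique}
Let $X\cong(S_3)^r\times Y'$, where $Y'$ is a toric Fano manifold without $S_3$-factor. Then $r=m_0$ and $Y'\cong Y$, with $m_0$ and $Y$ as in Proposition~\ref{prop:reduce}.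
\end{lemma}

\begin{proof}
The polytope $P$ splits along $M_1\oplus\dots\oplus M_r\oplus M$, where the vertices in $M_i$ form a hexagon generating $M_i$ and the vertices in $M$ are those of the polytope of $Y'$. The $r$ hexagons in the $M_i$ are untwisted by definition. Any other hexagon $H$ lies in $M$. Let $N_H\subset M$ be the lattice it generates, and suppose that $H$ is untwisted, with $V\setminus H\subset N''$ and $N=N_H\oplus N''$. Then $M=N_H\oplus(N''\cap M)$ because $N_H\subset M$, and the polytope of $Y'$ splits along this sum by Lemma~\ref{lem:split}(b). So $Y'$ has an $S_3$-factor, a contradiction. Hence $r=m_0$, and the polytopes of $Y'$ and $Y$ have the same vertices, namely those outside the untwisted hexagons. In both cases the lattice is the one generated by these vertices, since they contain a basis.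
\end{proof}

\begin{lemma}\label{lem:nofactor}
For $k\ge1$ the manifolds $T^k$ and $T^{k-1}\times S_2$ have no $S_3$-factor.
\end{lemma}

\begin{proof}
An $S_3$-factor gives an untwisted hexagon, so it suffices to show that all hexagons are twisted. The negative of a vertex of a hexagon is again a vertex. In \eqref{eq:T} the negatives of $e_3$ and $e_1-e_3$ are not vertices, so the given hexagon is the only one. The pentagon of $S_2$ has five vertices and contains no hexagon. So the hexagons of the two products are the given hexagons $H_j$ of the factors $T$. The two other vertices of the $j$-th factor add up to a vertex of $H_j$, which is a nonzero element of $N_j$, so they do not both lie in a complement of $N_j$. Hence $H_j$ is twisted.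
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) Let $k\ge1$ and $d\ge3k$. Take
\[
X=(S_3)^{(d-3k)/2}\times T^k\quad(d-3k\text{ even}),\qquad X=(S_3)^{(d-3k+1)/2}\times T^{k-1}\times S_2\quad(d-3k\text{ odd}).
\]
In the second case the dimension is $(d-3k+1)+(3k-3)+2=d$. The deficiencies of $S_3,T,S_2$ are $0,1,1$, so $X$ has deficiency $k$ in both cases. By Lemmas~\ref{lem:unique} and~\ref{lem:nofactor}, $m_0=\lceil(d-3k)/2\rceil$. For $d=3k$ the manifold $T^k$ has no $S_3$-factor, so the conclusion of the conjecture fails for it.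

(b) The map $X\mapsto S_3\times X$ sends isomorphism classes of $d$-folds of deficiency $k$ to isomorphism classes of $(d+2)$-folds of deficiency $k$. It is injective: if $X_i\cong(S_3)^{r_i}\times Y_i$ with $Y_i$ free of $S_3$-factors and $S_3\times X_1\cong S_3\times X_2$, then $r_1=r_2$ and $Y_1\cong Y_2$ by Lemma~\ref{lem:unique}. Its image consists of the classes that have an $S_3$-factor. A $(d+2)$-fold of deficiency $k$ without $S_3$-factor has $m_0=0$, so by Theorem~\ref{thm:main} its dimension is at most $3k$, with equality only for $T^k$. For $d\ge\max(0,3k-1)$ we have $d+2>3k$, and the map is a bijection. For $k\ge1$ and $d=3k-2$ it misses exactly the class of $T^k$, by Lemma~\ref{lem:nofactor}.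
\end{proof}

\begin{thebibliography}{9}

\bibitem{AN}
Benjamin Assarf and Benjamin Nill,
\emph{A bound for the splitting of smooth Fano polytopes with many vertices},
arXiv:1409.7303 (2014).

\end{thebibliography}
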